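# Gluing an analytic family of Schur spaces along a tree

## 1. Countably many Schur spaces and their $\ell_1$-sum

"Space" means real Banach space; in the complex case, replace rational scalars by complex rational ones throughout. A Schauder basis of $X$ is an infinite sequence $(z_j)_{j\ge 0}$ such that every $x\in X$ has a unique expansion $x=\sum_j a_jz_j$. The partial sum projections $P_mx=\sum_{j<m}a_jz_j$ are then uniformly bounded; $\lambda=\sup_m\|P_m\|$ is the basis constant, and the basis is monotone if $\lambda=1$. We use the textbook criterion: nonzero vectors $z_j$ with dense linear span form a Schauder basis with constant $\le N$ if and only if $\|\sum_{j<m}a_jz_j\|\le N\|\sum_{j<l}a_jz_j\|$ for all $m\le l$ and all scalars. A subspace is complemented if it is the range of a bounded projection, and $1$-complemented if the projection can be taken of norm $\le 1$.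

**Definition (Schur space).** A space is a Schur space if every weakly convergent sequence in it is norm convergent.

Subtracting the limit, it is enough to show that weakly null sequences are norm null. The property passes to closed subspaces and to isomorphic copies, and finite-dimensional spaces have it. The space $\ell_2$ does not: its unit vectors are weakly null and have norm $1$. The same unit vectors show that $c_0$ is not Schur. That $\ell_1$ is Schur is the case $X_n=\mathbb R$ of Step 2 below.

Given many Schur spaces with bases, can we find one Schur space with a basis that contains all of them as complemented subspaces? For countably many spaces this is easy.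

**Proposition 1.1.** Let $X_1,X_2,\dots$ be Schur spaces with Schauder bases. There is a Schur space $E$ with a monotone Schauder basis which contains a complemented isomorphic copy of every $X_n$.

**Step 1: the space and its basis.** Replace the norm of $X_n$ by the equivalent norm $\sup_m\|P_mx\|$. Now the given basis $(z^n_j)_j$ of $X_n$ is monotone. Let $E$ be the $\ell_1$-sum, so $x=(x(n))_n$ with $\|x\|=\sum_n\|x(n)\|$. Each $X_n$ is $1$-complemented in $E$. Enumerate all pairs $(n,j)$ in one sequence so that $(n,j)$ comes before $(n,j+1)$. A finite initial part of this enumeration contains, for each $n$, the pairs $(n,j)$ with $j<m_n$ for some $m_n$. The corresponding partial sum of $x$ has norm $\sum_n\|P_{m_n}x(n)\|\le\|x\|$. So the vectors $z^n_j$ form a monotone basis of $E$.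

**Step 2: $E$ is Schur.** This step does not use the bases. Suppose $(x_m)$ is weakly null and, after passing to a subsequence, $\|x_m\|\ge\theta>0$ for all $m$. Let $S_N$ be the projection onto the first $N$ summands. For each $n$ the sequence $(x_m(n))_m$ is weakly null in the Schur space $X_n$, so it is norm null, and hence $\|S_Nx_m\|\to0$ as $m\to\infty$ for each fixed $N$. Put $N_0=0$ and choose inductively $m_1<m_2<\cdots$ and $N_1<N_2<\cdots$ so that $\|S_{N_{j-1}}x_{m_j}\|\le\theta/8$ and $\|x_{m_j}-S_{N_j}x_{m_j}\|\le\theta/8$. The block $z_j=(S_{N_j}-S_{N_{j-1}})x_{m_j}$ satisfies $\|x_{m_j}-z_j\|\le\theta/4$ and $\|z_j\|\ge\frac34\theta$. Let $\varphi_j$ be a functional of norm $1$ on the sum of the summands $N_{j-1}<n\le N_j$ with $\varphi_j(z_j)=\|z_j\|$, and put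
$$f(x)=\sum_j\varphi_j\big((S_{N_j}-S_{N_{j-1}})x\big).$$
Then $|f(x)|\le\sum_j\|(S_{N_j}-S_{N_{j-1}})x\|\le\|x\|$, so $f\in E^*$, while $f(x_{m_j})\ge f(z_j)-\frac\theta4\ge\frac\theta2$. This contradicts weak nullity. $\blacksquare$

Step 2 rests on two facts. The coordinates of a weakly null sequence tend to $0$ in norm, because each summand is Schur. And norming functionals of different blocks add up to one bounded functional, because the norm is of $\ell_1$ type across blocks.

What changes for an uncountable family? The $\ell_1$-sum of uncountably many nonzero spaces is not separable, so it has no Schauder basis. The members must share vectors inside $E$, and we need a norm that still lets norming functionals be added. The families we can treat are the analytic ones.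

## 2. Analytic families and the statements

Let $K=C(\{0,1\}^{\mathbb N})$. By the Banach–Mazur theorem every separable space is isometric to a closed subspace of $K$. Let $\mathrm{SB}$ be the set of all closed linear subspaces of $K$ with the Effros–Borel structure, that is, the $\sigma$-algebra generated by the sets $\{X: X\cap V\ne\emptyset\}$ with $V\subset K$ open. It is a standard Borel space. A subset of a standard Borel space is analytic if it is the projection of a Borel subset of its product with some Polish space. Borel sets are analytic; finite intersections and projections of analytic sets are analytic. A set of separable spaces is called analytic if the corresponding subset of $\mathrm{SB}$ is analytic.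

Two textbook facts are used. The first is the Kuratowski–Ryll-Nardzewski theorem: there are Borel maps $g_n:\mathrm{SB}\to K$ such that $\{g_n(X)\}_n$ is dense in $X$ for every $X$. The second: a nonempty analytic subset of $\mathbb N^{\mathbb N}$ is the projection to the first coordinate of the set $[S]$ of infinite branches of some nonempty pruned tree $S$ on $\mathbb N\times\mathbb N$ (pruned means that every node has a proper extension in $S$).

**Lemma 2.1.** The following relations are Borel: (1) "$z\in X$", in $(X,z)\in\mathrm{SB}\times K$; (2) "$(z_j)$ is a Schauder basis of $X$", in $(X,(z_j))\in\mathrm{SB}\times K^{\mathbb N}$; (3) "$\dim X=\infty$", in $X\in\mathrm{SB}$.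

**Proof.** (1) The relation says $\inf_n\|z-g_n(X)\|=0$. (2) By the criterion in Section 1 and continuity in the scalars it says: $0\ne z_j\in X$ for all $j$; for all $n$ and all $m\ge1$ some finite rational combination of the $z_j$ is within $1/m$ of $g_n(X)$; and for some $N\in\mathbb N$, $\|\sum_{j<m}a_jz_j\|\le N\|\sum_{j<l}a_jz_j\|$ for all $m\le l$ and all rational $a_j$. These are countable combinations of Borel conditions. (3) $\dim X\ge m$ holds if and only if there are $i_1,\dots,i_m$ and a rational $r>0$ with $\|\sum_la_lg_{i_l}(X)\|\ge r\max_l|a_l|$ for all rational $a_1,\dots,a_m$: linear independence of $m$ vectors is an open condition and the $g_i(X)$ are dense in $X$. $\blacksquare$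

**Example.** The set of $X\in\mathrm{SB}$ isomorphic to $\ell_1$ is analytic. Indeed $X$ belongs to it if and only if there are $(z_j)\in K^{\mathbb N}$ and $N\in\mathbb N$ such that all $z_j$ lie in $X$, their rational combinations approximate every $g_n(X)$, and $N^{-1}\sum|a_j|\le\|\sum a_jz_j\|\le N\sum|a_j|$ for all finitely supported rational $(a_j)$. This is a projection of a Borel set. For this family $E=\ell_1$ works.

Say that a class $\mathcal P$ of separable spaces has the amalgamation property if for every analytic set $\mathcal C$ of spaces from $\mathcal P$ there is $E\in\mathcal P$ containing a complemented isomorphic copy of every member of $\mathcal C$. A result of Argyros and Dodos says that the following classes have it: spaces with a shrinking Schauder basis, reflexive spaces with a Schauder basis, and $\ell_1$-saturated spaces with a Schauder basis. Whether the class of Schur spaces with a Schauder basis has it is a problem from Ondřej Kurka, "Amalgamations of classes of Banach spaces with a monotone basis", arXiv:1504.06862 (2015). The answer is yes.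

**Theorem A.** For every analytic $\mathcal C\subset\mathrm{SB}$ consisting of Schur spaces with a Schauder basis there is a Schur space $E$ with a Schauder basis containing a complemented isomorphic copy of every $X\in\mathcal C$.

**Theorem B.** Let $\mathcal C$ be as in Theorem A and $\varepsilon>0$. There is a Schur space $E$ with a monotone Schauder basis such that every $X\in\mathcal C$ having a Schauder basis with basis constant $\lambda$ is at Banach–Mazur distance $\le(1+\varepsilon)\lambda$ from a $1$-complemented subspace of $E$.

**Theorem C.** For a set $\mathcal C\subset\mathrm{SB}$ of spaces with Schauder bases the following are equivalent: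

(a) some separable Schur space contains isomorphic copies of all members of $\mathcal C$;

(b) $\mathcal C$ is contained in an analytic set of Schur spaces with Schauder bases;

(c) some Schur space with a monotone basis contains, for each $X\in\mathcal C$, a $1$-complemented subspace isomorphic to $X$.

Theorem B implies Theorem A.

**Convention.** By our definition a space with a Schauder basis is infinite-dimensional. If one also wants to admit finite-dimensional spaces in the problem, nothing changes. Every infinite-dimensional space contains complemented copies of all finite-dimensional spaces, since its finite-dimensional subspaces are complemented. The infinite-dimensional members of an analytic set form an analytic set by Lemma 2.1(3), and if there are none, $E=\ell_1$ works. So from now on all members of $\mathcal C$ are infinite-dimensional, and $\mathcal C\ne\emptyset$ (otherwise take $E=\ell_1$).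

## 3. A tree whose branches are the members of the family

We code the bases of all members of $\mathcal C$ by the branches of one countable tree. Two members whose codes agree for $m$ steps will share their first $m$ basis vectors.

**Notation.** $\Delta=2^{<\mathbb N}$ is the set of finite $0$-$1$ words, ordered by extension $\sqsubseteq$; $|c|$ is the length of $c$, and $c\wedge d$ the longest common initial segment. For $\sigma\in2^{\mathbb N}$, $\hat\sigma$ is the set of finite initial segments of $\sigma$; we call $\sigma$, or $\hat\sigma$, a branch. Every chain in $\Delta$ is contained in some $\hat\sigma$. A set $A\subset\Delta$ is downward closed if $c\sqsubseteq d\in A$ implies $c\in A$. Fix an infinite set $\Lambda\subset\Delta$ and put $\Lambda_\sigma=\Lambda\cap\hat\sigma$. For $x\in c_{00}(\Lambda)$ and $A\subset\Delta$, $x|_A$ is the restriction of $x$ to $A\cap\Lambda$, extended by $0$, and $x|_\sigma=x|_{\hat\sigma}$. A chain vector is an $x\in c_{00}(\Lambda)$ whose support is a chain.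

**Definition (chain norms).** A system of chain norms on $\Lambda$ assigns to each chain vector $x$ a number $\|x\|$ so that $\|\cdot\|$ is a norm on every $c_{00}(\Lambda_\sigma)$ and
$$\|x|_A\|\le\|x\|\quad\text{whenever }A\subset\Delta\text{ is downward closed.}\tag{3.1}$$
$X_\sigma$ denotes the completion of $(c_{00}(\Lambda_\sigma),\|\cdot\|)$; it may be finite-dimensional.

For example, $\|x\|=\sum_t|x(t)|$ is a system of chain norms on $\Lambda=\Delta$, with $X_\sigma=\ell_1$ for all $\sigma$.

If $x$ is supported in $\Lambda_\sigma$ and $J$ is an interval of the chain $\hat\sigma$, then $J=A'\setminus A''$ with $A''\subset A'$ initial parts of $\hat\sigma$, which are downward closed. So $x|_J=x|_{A'}-x|_{A''}$ and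
$$\|x|_J\|\le2\|x\|.\tag{3.2}$$

**Proposition 3.1.** Let $\mathcal C\subset\mathrm{SB}$ be a nonempty analytic set of spaces with Schauder bases and $\varepsilon>0$. There are an infinite $\Lambda\subset\Delta$ and a system of chain norms on $\Lambda$ such that

(a) every $X_\sigma$ is finite-dimensional or isomorphic to a member of $\mathcal C$;

(b) if $X\in\mathcal C$ has a Schauder basis with constant $\lambda$, then $X$ is at Banach–Mazur distance $\le(1+\varepsilon)\lambda$ from some $X_\sigma$.

**Step 1: codes.** The aim is to describe bases by sequences of integers. Choose $\eta>0$ with $(1+\eta)^2\le1+\varepsilon$, and let $\{d_0,d_1,\dots\}$ be dense in $K$. Let $\mathfrak B$ be the set of $\beta\in\mathbb N^{\mathbb N}$ for which there are $X\in\mathcal C$ and a Schauder basis $(z_j)$ of $X$ with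
$$(1+\eta)^{-1}\Big\|\sum a_jz_j\Big\|\le\Big\|\sum a_jd_{\beta(j)}\Big\|\le(1+\eta)\Big\|\sum a_jz_j\Big\|\tag{3.3}$$
for all finitely supported rational $(a_j)$. By continuity (3.3) then holds for all finitely supported real $(a_j)$.

**Step 2: $\mathfrak B$ is analytic.** For triples $(\beta,X,(z_j))$, "$X\in\mathcal C$" is analytic, "$(z_j)$ is a Schauder basis of $X$" is Borel by Lemma 2.1, and (3.3) is Borel in $(\beta,(z_j))$. So $\mathfrak B$ is a projection of an analytic set.

**Step 3: every basis is coded, up to normalization.** Let $X\in\mathcal C$ have a basis with constant $\lambda$. Normalizing the vectors does not change $\lambda$, so let $(z_j)$ be a normalized basis with constant $\lambda$. Since $a_jz_j$ is a difference of two partial sums, $|a_j|\le2\lambda\|\sum a_iz_i\|$. Pick $\theta_j>0$ with $2\lambda\sum_j\theta_j\le\frac{\eta}{1+\eta}$ and $\beta$ with $\|d_{\beta(j)}-z_j\|\le\theta_j$. Then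
$$\Big|\Big\|\sum a_jd_{\beta(j)}\Big\|-\Big\|\sum a_jz_j\Big\|\Big|\le\sum|a_j|\theta_j\le\frac{\eta}{1+\eta}\Big\|\sum a_jz_j\Big\|.$$
Since $1-\frac\eta{1+\eta}=\frac1{1+\eta}$ and $1+\frac{\eta}{1+\eta}\le1+\eta$, this gives (3.3). So $\beta\in\mathfrak B$; in particular $\mathfrak B\ne\emptyset$.

**Step 4: the tree.** The aim is to put all codes on the branches of one binary tree. $\mathfrak B$ is the projection of $[S]$ for a nonempty pruned tree $S$ on $\mathbb N\times\mathbb N$. Identify $\mathbb N\times\mathbb N$ with $\mathbb N$; then $S$ becomes a pruned tree $T\subset\mathbb N^{<\mathbb N}$. For $t\in T\setminus\{\emptyset\}$ let $i(t)$ be the first coordinate of the pair coded by the last entry of $t$. For every $\tau\in[T]$ the sequence $\beta_\tau=(i(\tau|1),i(\tau|2),\dots)$ is in $\mathfrak B$, and every element of $\mathfrak B$ arises in this way. Put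
$$\iota(t_0,\dots,t_{m-1})=0^{t_0}1\,0^{t_1}1\cdots0^{t_{m-1}}1,\qquad\iota(\emptyset)=\emptyset.$$
A word ending in $1$ decomposes uniquely into blocks $0^r1$. So $\iota:\mathbb N^{<\mathbb N}\to\Delta$ is injective and $t\sqsubseteq t'\iff\iota(t)\sqsubseteq\iota(t')$. Let $\Lambda=\iota(T\setminus\{\emptyset\})$, which is infinite because $T$ is nonempty and pruned, and let $u(\iota(t))=d_{i(t)}$.

**Step 5: what the sets $\Lambda_\sigma$ are.** If $\iota(t)\in\Lambda_\sigma$, then $\iota(t|j)\in\Lambda_\sigma$ for $1\le j\le|t|$, and elements of $\Lambda_\sigma$ come from pairwise comparable $t$'s. So $\Lambda_\sigma$ is either finite or equal to $\{\iota(\tau|m):m\ge1\}$ for a unique $\tau\in[T]$. Conversely, for $\tau\in[T]$ this set is $\Lambda_\sigma$ with $\sigma=0^{\tau(0)}1\,0^{\tau(1)}1\cdots$. The finite sets $\Lambda_\sigma$ are the price of passing to a binary tree. They do no harm, since finite-dimensional spaces are Schur; in return every level of $\Delta$ is finite, which we use repeatedly.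

**Step 6: the norms.** For a nonzero chain vector $x$ with support $s_1\sqsubset\cdots\sqsubset s_p$ put
$$\|x\|=\max_{q\le p}\Big\|\sum_{j\le q}x(s_j)u(s_j)\Big\|_K,\qquad\|0\|=0.$$
The value does not change if further chain elements with coefficient zero are added. So on $c_{00}(\Lambda_\sigma)$ it is the maximum of the norms of all partial sums along $\hat\sigma$. Hence it is a seminorm there, and (3.1) holds because restricting to a downward closed set keeps only an initial part of the sum. It is definite: as $T$ is pruned, each $t\in T\setminus\{\emptyset\}$ lies on some $\tau\in[T]$, so (3.3) for $\beta_\tau$ with a unit vector $a$ gives $u(\iota(t))\ne0$; and if $x\ne0$ then $\|x\|\ge|x(s_1)|\,\|u(s_1)\|>0$.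

**Step 7: proof of (a) and (b).** If $\Lambda_\sigma$ is finite, $X_\sigma$ is finite-dimensional. Otherwise let $\tau$ be as in Step 5, $\beta=\beta_\tau$, and let $X\in\mathcal C$ and $(z_j)$ be any pair satisfying (3.3), with $\lambda$ the constant of $(z_j)$. The norm of $X_\sigma$ is $\nu(a)=\sup_m\|\sum_{j<m}a_jd_{\beta(j)}\|$, and
$$(1+\eta)^{-1}\Big\|\sum a_jz_j\Big\|\le\nu(a)\le(1+\eta)\sup_m\Big\|\sum_{j<m}a_jz_j\Big\|\le(1+\eta)\lambda\Big\|\sum a_jz_j\Big\|.\tag{3.4}$$
So $X_\sigma$ is isomorphic to $X$, at distance at most $(1+\eta)^2\lambda\le(1+\varepsilon)\lambda$. This proves (a). For (b), take the pair $X,(z_j)$ and the code $\beta$ of Step 3, write $\beta=\beta_\tau$, and take the $\sigma$ belonging to $\tau$. $\blacksquare$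

It remains to glue: given chain norms with all $X_\sigma$ Schur, find a norm on $c_{00}(\Lambda)$ whose completion is Schur, has $(e_t)_{t\in\Lambda}$ (suitably ordered) as a basis, and has every $X_\sigma$ as a complemented subspace.

## 4. Two norms that produce $c_0$

The cheapest norm that respects all branches is
$$\|x\|_0=\sup_\sigma\|x|_\sigma\|.$$
Test it on $\Lambda=\{0^n1:n\ge0\}$ with $\|x\|=|x(t)|$ for $x$ supported at $t$. Each branch contains at most one point of $\Lambda$, so every $X_\sigma$ has dimension at most $1$. But $\|\sum a_ne_{0^n1}\|_0=\max|a_n|$: the completion is $c_0$, which is not Schur. Compare this with Section 1: there is no $\ell_1$-sum over incomparable pieces.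

So the next attempt is to sum over incomparable pieces. A segment is a set $[a,b]=\{c:a\sqsubseteq c\sqsubseteq b\}$ with $a\sqsubseteq b$. For $k\ge1$ let
$$N_k(x)=\sup\Big\{\sum_{s\in F}\|x|_s\|:F\text{ a finite family of segments, each branch meets at most }k\text{ of them}\Big\}.$$
With $k=1$ this is the exact analogue of the $\ell_1$-sum: in the previous test it gives $\ell_1$. Now test it on $\Lambda=\Delta$ with chain norm $\|x\|=\sum|x(t)|$, where every $X_\sigma$ is $\ell_1$. Let
$$y_n=2^{-n}\sum_{|t|=n}e_t .$$
The singletons of level $n$ show $N_1(y_n)\ge1$, and $\|y_n|_\sigma\|=2^{-n}\to0$ for every $\sigma$.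

**Claim.** $N_k(\sum_na_ny_n)\le2k\max_n|a_n|$ for all finitely supported $(a_n)$.

**Proof.** Let each branch meet at most $k$ members of $F$. A branch meets $s$ if and only if it passes through $\min s$, which for a uniformly random branch has probability $2^{-|\min s|}$. Taking the expected number of members met, $\sum_{s\in F}2^{-|\min s|}\le k$. For each $s$, the sum of $|a_{|t|}|2^{-|t|}$ over $t\in s$ is at most $\max|a_n|\sum_{l\ge|\min s|}2^{-l}=2\cdot2^{-|\min s|}\max|a_n|$. Add over $s\in F$. $\blacksquare$

Since $N_k(\sum a_ny_n)\ge\max|a_n|$ (use the singletons of one level), $(y_n)$ spans a copy of $c_0$ in the completion for each $N_k$, and also for $\|\cdot\|_0+\sum_k2^{-k}N_k$: there the norm lies between $\max|a_n|$ and $2\max|a_n|+\sum_k2^{-k}2k\max|a_n|=6\max|a_n|$. So none of these completions is Schur.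

Here is exactly where the argument of Section 1 breaks. Norming $y_n$ is possible with a family $F_n$ living on level $n$. To add the functionals we must merge $F_1,F_2,\dots$ into one allowed family, but a branch may meet a member of every $F_n$. Thinning does not help: by the Claim, a family met at most $k$ times by each branch cannot collect an amount $\ge\delta$ from more than $2k/\delta$ of the vectors $y_n$. The families $F_n$ spread over full binary trees of growing height, and this is what we must charge for.

## 5. Charging for binary subtrees

We use only families whose tree contains no large binary subtree, and let the allowed size grow with $k$ at the price of a weight $2^{-k}$.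

**Definition (rank).** Let $A\subset\Delta$ be nonempty and downward closed. An embedding of height $m$ into $A$ is a map $\psi:2^{\le m}\to A$ with $\psi(e)^\frown i\sqsubseteq\psi(e^\frown i)$ for $|e|<m$, $i\in\{0,1\}$. Let $\mathrm{rk}(A)\in\{0,1,\dots,\infty\}$ be the supremum of the heights of embeddings into $A$. For $c\in A$ let $\mathrm{rk}_A(c)$ be the supremum of the heights of embeddings with $\psi(\emptyset)\sqsupseteq c$.

Embeddings can be truncated to smaller height. Clearly $\mathrm{rk}(A)$ is monotone in $A$, $\mathrm{rk}_A(c)\le\mathrm{rk}(A)$, and $\mathrm{rk}_A(c)$ is nonincreasing in $c$.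

**Examples.** A set $A$ has rank $0$ if and only if it is a chain, since two incomparable nodes and their meet give an embedding of height $1$. The comb $\{0^n,0^n1:n\ge0\}$ has rank $1$: it is not a chain, and an embedding of height $2$ would need two incomparable nodes above a node ending in $1$. The tree $\{c:|c|\le n\}$ has rank $n$.

**Lemma 5.1.** If $d,d'\in A$ are incomparable, $e=d\wedge d'$, and $\mathrm{rk}_A(d),\mathrm{rk}_A(d')\ge i$, then $\mathrm{rk}_A(e)\ge i+1$.

**Proof.** $e\in A$ because $A$ is downward closed. One of $d,d'$ extends $e^\frown0$, the other $e^\frown1$. Put $e$ at the root, and embeddings of height $i$ with roots above $d$ and above $d'$ on the two sides. $\blacksquare$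

**Definition (admissible family).** A family $F$ is a finite indexed family of nonempty segments, repetitions allowed. Let $T_F=\bigcup_{s\in F}\{c:c\sqsubseteq\max s\}$. For $k\ge1$, $F$ is $k$-admissible if $F=\emptyset$ or $\mathrm{rk}(T_F)\le k$, and for every $\sigma\in2^{\mathbb N}$ at most $k$ indices $s\in F$ satisfy $\hat\sigma\cap s\ne\emptyset$.

Replacing members by nonempty subsegments, or deleting members, makes $T_F$ smaller and lowers the counts, so it preserves $k$-admissibility.

**Definition (the space $E$).** For $x\in c_{00}(\Lambda)$ let
$$\|x\|_0=\sup_\sigma\|x|_\sigma\|,\qquad\|x\|_k=\sup\Big\{\sum_{s\in F}\|x|_s\|:F\ k\text{-admissible}\Big\}\ (k\ge1),\qquad\|x\|_E=\|x\|_0+\sum_{k\ge1}2^{-k}\|x\|_k,$$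
and let $E$ be the completion of $(c_{00}(\Lambda),\|\cdot\|_E)$.

A node $t$ lies in at most $k$ members of a $k$-admissible family, as any branch through $t$ meets all of them. So $\|x\|_k\le k\sum_t|x(t)|\,\|e_t\|$, and $\|x\|_E$ is finite. It is a norm: if $x(t)\ne0$, take $\sigma$ through $t$ to see $\|x\|_0>0$. Also
$$\|x\|_0\le\|x\|_1,\tag{5.1}$$
because $x|_\sigma=x|_{[\emptyset,b]}$ for some $b\in\hat\sigma$ ($x$ has finite support), and the family $\{[\emptyset,b]\}$ has a tree of rank $0$.

**The bad vectors of Section 4.** They are now harmless: $\|y_n\|_E\to0$. First, a downward closed $A$ with $\mathrm{rk}(A)\le k$ has at most $S(n,k)=\sum_{i\le k}\binom ni$ nodes of length $n$. Use induction on $n$, the case $n=0$ being clear. For $n\ge1$ let $A_j=\{c:j^\frown c\in A\}$, $j=0,1$; each nonempty $A_j$ has rank $\le k$. If one is empty, the count is at most $S(n-1,k)\le S(n,k)$. If both are nonempty, they cannot both have rank $\ge k$, as then $A$ would have rank $\ge k+1$. So $k\ge1$, one of them has rank $\le k-1$, and the count is at most $S(n-1,k)+S(n-1,k-1)=S(n,k)$. Now for a $k$-admissible $F$, each node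 is in at most $k$ members, so $\|y_n\|_k\le k\,2^{-n}S(n,k)\to0$ as $n\to\infty$. Also $\|y_n\|_k\le k$, so dominated convergence in $\sum_k2^{-k}\|y_n\|_k$ and $\|y_n\|_0=2^{-n}$ give $\|y_n\|_E\to0$.

## 6. Branches are complemented, and the nodes form a monotone basis

**Lemma 6.1.** For a chain vector $x$, $\|x\|\le\|x\|_E\le5\|x\|$. Consequently $x\mapsto x|_\sigma$ extends to a bounded projection $R_\sigma$ of $E$ onto the closure of $c_{00}(\Lambda_\sigma)$, which is an isomorphic copy of $X_\sigma$.

**Proof.** Let $\operatorname{supp}x\subset\Lambda_\sigma$. By (3.1), $\|x|_{\sigma'}\|\le\|x\|$ for all $\sigma'$, with equality for $\sigma'=\sigma$; so $\|x\|_0=\|x\|$. In a $k$-admissible family at most $k$ members $s$ meet $\hat\sigma$, and only these contribute. For each, $s\cap\hat\sigma$ is an interval of $\hat\sigma$, so $\|x|_s\|\le2\|x\|$ by (3.2). Hence $\|x\|_k\le2k\|x\|$, and $\sum_k2^{-k}2k=4$. For arbitrary $x\in c_{00}(\Lambda)$ we get $\|x|_\sigma\|_E\le5\|x|_\sigma\|\le5\|x\|_0\le5\|x\|_E$. $\blacksquare$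

**Lemma 6.2.** Enumerate $\Lambda=\{t_0,t_1,\dots\}$ with nondecreasing lengths. Then $(e_{t_m})_m$ is a monotone basis of $E$.

**Proof.** Let $A_m=\{t_0,\dots,t_{m-1}\}$. If $t'\in\Lambda$ and $t'\sqsubset t\in A_m$, then $|t'|<|t|$, so $t'\in A_m$. Thus $A_m=\Lambda\cap A$ with $A$ the downward closure of $A_m$. For every segment or branch $s$, $(x|_{A_m})|_s=(x|_s)|_A$, so $\|(x|_{A_m})|_s\|\le\|x|_s\|$ by (3.1). Therefore $\|x|_{A_m}\|_k\le\|x\|_k$ for all $k\ge0$ and $\|x|_{A_m}\|_E\le\|x\|_E$. $\blacksquare$

Each set $\{t\in\Lambda:|t|<q\}$ is finite and equals some $A_m$. Let $Q_q$ be the corresponding basis projection; it has finite rank and norm $\le1$.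

## 7. The glued space is Schur

**Theorem 7.1.** If $(x_n)\subset E$ is weakly null and $\|R_\sigma x_n\|\to0$ for each $\sigma\in2^{\mathbb N}$, then $\|x_n\|_E\to0$. Consequently, if all $X_\sigma$ are Schur, then $E$ is Schur.

The second statement follows from the first: if $(x_n)$ is weakly null, then $(R_\sigma x_n)$ is weakly null in an isomorphic copy of the Schur space $X_\sigma$, hence norm null for every $\sigma$. We prove the first statement by contradiction. After passing to a subsequence, let $\|x_n\|_E\ge\theta>0$ for all $n$.

**Step 1: reduction to blocks.** We replace $(x_n)$ by vectors living on disjoint ranges of levels. Put $p_1=0$. Given $p_j$, we have $\|Q_{p_j}x_n\|\to0$ as $n\to\infty$, because $Q_{p_j}$ has finite rank. Choose $n_j>n_{j-1}$ with $\|Q_{p_j}x_{n_j}\|\le\theta/4^{j+1}$, then $q_j>p_j$ with $\|x_{n_j}-Q_{q_j}x_{n_j}\|\le\theta/4^{j+1}$, and put $p_{j+1}=q_j$. Let $z_j=(Q_{q_j}-Q_{p_j})x_{n_j}\in c_{00}(\Lambda)$. Then $\|z_j-x_{n_j}\|\le2\theta/4^{j+1}\to0$, and $\|z_j\|\ge\theta/2$. So $(z_j)$ is weakly null and $\|R_\sigma z_j\|\to0$ for all $\sigma$. Normalizing (the norms are bounded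 below), and using $\|y|_\sigma\|\le\|R_\sigma y\|_E$ from Lemma 6.1, we obtain $y_n\in c_{00}(\Lambda)$ and $p_n<q_n\le p_{n+1}$ such that, with $I_n=[p_n,q_n)$,
$$\|y_n\|_E=1,\quad\operatorname{supp}y_n\subset\{t:|t|\in I_n\},\quad(y_n)\text{ weakly null},\quad\|y_n|_\sigma\|\to0\text{ for every }\sigma.\tag{7.1}$$
These properties persist for subsequences. We shall construct $f\in E^*$ with $f(y_n)\not\to0$.

When a family $F$ is used to estimate $\sum_{s\in F}\|y_n|_s\|$, we may truncate its members to levels in $I_n$ and discard empty ones; the sum does not change and admissibility is preserved. So we always assume that the members of such an $F$ lie in levels $I_n$.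

**Step 2: how functionals are added.** This is the replacement for the sum of the $\varphi_j$ in Section 1.

**Lemma 7.2.** Let $J\subset\mathbb N$ be infinite, $\gamma>0$, $k\ge1$, and for $n\in J$ let $G_n$ be a finite family of segments in levels $I_n$ with $\sum_{r\in G_n}\|y_n|_r\|>\gamma$. If every finite subfamily of the indexed union $G=\bigcup_{n\in J}G_n$ is $k$-admissible, then $(y_n)$ is not weakly null.

**Proof.** For $r\in G_n$ choose, by Hahn–Banach, a functional $\varphi_r$ of norm $\le1$ on $(c_{00}(\Lambda\cap r),\|\cdot\|)$ with $\varphi_r(y_n|_r)=\|y_n|_r\|$. Put $f(x)=\sum_{r\in G}\varphi_r(x|_r)$. For $x\in c_{00}(\Lambda)$ only finitely many terms are nonzero, as the ranges $I_n$ are disjoint. So $|f(x)|\le\sum\|x|_r\|$ over a finite subfamily of $G$, whence $|f(x)|\le\|x\|_k\le2^k\|x\|_E$ and $f\in E^*$. Members of $G_m$, $m\ne n$, do not meet the support of $y_n$, so $f(y_n)=\sum_{r\in G_n}\|y_n|_r\|>\gamma$ for $n\in J$. $\blacksquare$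

**Step 3: the case that $\|y_n\|_k\to0$ for every $k\ge1$.** Here the norm of $y_n$ comes from larger and larger $k$, and disjoint ranges of $k$ can be added with no merging at all. By (5.1), $\|y_n\|_0\to0$. Put $a_1=1$. Given $a_j$, choose $n_j>n_{j-1}$ with $\|y_{n_j}\|_0<\frac14$ and $\sum_{k<a_j}2^{-k}\|y_{n_j}\|_k<\frac14$, and then $a_{j+1}>a_j$ with $\sum_{k\ge a_{j+1}}2^{-k}\|y_{n_j}\|_k<\frac14$. Since $\|y_{n_j}\|_E=1$,
$$\sum_{a_j\le k<a_{j+1}}2^{-k}\|y_{n_j}\|_k>\tfrac14 .$$
For $a_j\le k<a_{j+1}$ pick a $k$-admissible $F_k$ in levels $I_{n_j}$ with $\sum_{s\in F_k}\|y_{n_j}|_s\|\ge\frac12\|y_{n_j}\|_k$, and functionals $\varphi_{k,s}$ of norm $\le1$ on $(c_{00}(\Lambda\cap s),\|\cdot\|)$ with $\varphi_{k,s}(y_{n_j}|_s)=\|y_{n_j}|_s\|$. Every $k\ge1$ belongs to exactly one range $[a_j,a_{j+1})$. Put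
$$f(x)=\sum_{k\ge1}2^{-k}\sum_{s\in F_k}\varphi_{k,s}(x|_s).$$
The series converges absolutely and $|f(x)|\le\sum_k2^{-k}\|x\|_k\le\|x\|_E$. For $a_i\le k<a_{i+1}$ with $i\ne j$, the members of $F_k$ lie in levels $I_{n_i}$ and miss $\operatorname{supp}y_{n_j}$. Hence $f(y_{n_j})\ge\frac12\cdot\frac14=\frac18$ for all $j$, a contradiction.

**Step 4: the remaining case; a limit tree.** Now $\limsup_n\|y_n\|_k>0$ for some $k\ge1$, which we fix. Passing to a subsequence, there are $\delta>0$ and $k$-admissible families $F_n$ in levels $I_n$ with $\sum_{s\in F_n}\|y_n|_s\|>\delta$ for all $n$. Put $T_n=T_{F_n}$. All nodes of $T_n$ have length $<q_n$, and $\mathrm{rk}(T_n)\le k$. The purpose of this step is to make the trees $T_n$ converge. By compactness of $\{0,1\}^\Delta$, after passing to a subsequence $T_n\to B$ pointwise. As $\{c:|c|\le q\}$ is finite, $T_m$ and $B$ agree on it for all large $m$. Choose $n_1<n_2<\cdots$ such that $T_m$ and $B$ agree on $\{|c|\le q_{n_j}\}$ for all $m\ge n_{j+1}$. Passing to this subsequence and relabeling,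
$$T_m\cap\{|c|\le q_n\}=B\cap\{|c|\le q_n\}\quad\text{for all }m>n.\tag{7.2}$$
This persists for further subsequences. $B$ contains $\emptyset$ and is downward closed, and $\mathrm{rk}(B)\le k$, because the finite image of an embedding into $B$ lies in $T_n$ for large $n$.

For $s\in F_n$, $s\cap B$ is an initial part and $s\setminus B$ a final part of $s$, and $\|y_n|_s\|\le\|y_n|_{s\cap B}\|+\|y_n|_{s\setminus B}\|$. So after passing to a subsequence, one of the following holds for all $n$:
$$\text{(A1)}\ \sum_{s\in F_n}\|y_n|_{s\setminus B}\|>\delta/2,\qquad\qquad\text{(A2)}\ \sum_{s\in F_n}\|y_n|_{s\cap B}\|>\delta/2.$$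

**Step 5: case (A1), the mass leaves the limit tree.** We show that the parts outside $B$ can simply be merged. Let $G_n$ be the family of nonempty $s\setminus B$, $s\in F_n$, and $G=\bigcup_nG_n$. We claim that every finite subfamily of $G$ is $(2k+1)$-admissible. Lemma 7.2 then gives the contradiction.

For the count, suppose $\hat\sigma$ meets a member of $G$. Let $n$ be least such that $\hat\sigma$ meets a member of $G_n$, say at $c\in\hat\sigma\cap(s\setminus B)$ with $s\in F_n$. Let $c_0$ be the shortest element of $\hat\sigma\setminus B$; then $|c_0|\le|c|<q_n$. If $\hat\sigma$ met some $s'\in F_m$ with $m>n$ at a node $c'$, then $|c'|\ge p_m\ge q_n>|c_0|$, so $c_0\sqsubseteq c'$ and $c_0\in T_m$, whence $c_0\in B$ by (7.2), a contradiction. So $\hat\sigma$ meets members of $G_n$ only, and at most $k$ of them.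

For the rank, let $\mathrm{cone}(c)=\{d:d\sqsupseteq c\}$ and $U=B\cup\bigcup_nT_n$, which is downward closed. We first show: if $c\in U\setminus B$, then $\mathrm{cone}(c)\cap U\subset T_n$ for a single $n$. No element of $\mathrm{cone}(c)\cap U$ is in $B$, since $B$ is downward closed and $c\notin B$; so each lies in some $T_m$. Suppose $c'\in T_m$ and $c''\in T_{m'}$ are such elements with $m<m'$. Then $|c|\le|c'|<q_m$, and $c\sqsubseteq c''$ gives $c\in T_{m'}$, so $c\in B$ by (7.2), a contradiction.

Now let $\psi$ be an embedding of height $m\ge k+1$ into $U$, and let $|e|\le m-k-1$. The map $e'\mapsto\psi(e^\frown e')$ is an embedding of height $m-|e|\ge k+1$ into $\mathrm{cone}(\psi(e))\cap U$. If $\psi(e)\notin B$, its image lies in one $T_n$, contradicting $\mathrm{rk}(T_n)\le k$. So $\psi(e)\in B$ whenever $|e|\le m-k-1$, that is, the truncation of $\psi$ to height $m-k-1$ is an embedding into $B$. Hence $m-k-1\le\mathrm{rk}(B)\le k$, i.e. $m\le2k+1$. So $\mathrm{rk}(U)\le2k+1$, and $T_H\subset U$ for every finite subfamily $H$ of $G$. The claim is proved.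

Merging really can raise the rank: if $T_n$ is the chain of initial segments of $0^n1$, then $B=\{0^m:m\ge0\}$, all ranks are $0$, and $U$ is the comb of rank $1$. This is why all values of $k$ are present in $\|\cdot\|_E$: from a $k$-admissible beginning, the argument needs control by $\|\cdot\|_{2k+1}$.

**Step 6: case (A2), cutting the limit tree into chains.** Inside $B$ a branch could meet members of many $F_n$, as in Section 4. Finite rank lets us cut $B$ into pieces that are unions of incomparable chains, and on a chain $y_n$ tends to $0$.

For $c\in B$ put $\rho(c)=\mathrm{rk}_B(c)\in\{0,\dots,k\}$, which is nonincreasing along $\sqsubseteq$. For $s\in F_n$ and $0\le i\le k$ the set $s_i=\{c\in s\cap B:\rho(c)=i\}$ is therefore a segment or empty, and $\|y_n|_{s\cap B}\|\le\sum_i\|y_n|_{s_i}\|$. By pigeonhole and a subsequence there is a fixed $i$ with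
$$\sum_{s\in F_n}\|y_n|_{s_i}\|>\delta':=\frac{\delta}{2(k+1)}\quad\text{for all }n.$$

Let $Z=\{c\in B:\rho(c)=i\}$. If $c\in Z$, then $Z\cap\mathrm{cone}(c)$ is a chain. Otherwise take incomparable $d,d'\in Z\cap\mathrm{cone}(c)$ and $e=d\wedge d'\sqsupseteq c$; by Lemma 5.1, $\rho(e)\ge i+1$, while $\rho(e)\le\rho(c)=i$, a contradiction. Let $M$ be the set of minimal elements of $Z$. They are pairwise incomparable, and every element of $Z$ lies above exactly one of them. So $Z$ is the disjoint union of the chains $Z_\mu=Z\cap\mathrm{cone}(\mu)$, $\mu\in M$. Pick $\sigma_\mu\in2^{\mathbb N}$ with $Z_\mu\subset\hat\sigma_\mu$. Each nonempty $s_i$ lies in exactly one $Z_\mu$, the one containing $\min s_i$. Let $M_n\subset M$ be the finite set of those $\mu$ for which some nonempty $s_i$, $s\in F_n$, lies in $Z_\mu$.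

We now discard chains that were used before. Choose $n_1<n_2<\cdots$ inductively. Given $n_1,\dots,n_{j-1}$, put $M_j'=\bigcup_{l<j}M_{n_l}$, a finite set. For each $n$ and $\mu\in M_j'$, at most $k$ of the $s\in F_n$ have $\emptyset\ne s_i\subset Z_\mu\subset\hat\sigma_\mu$, since these all meet the branch $\hat\sigma_\mu$; and $\|y_n|_{s_i}\|\le2\|y_n|_{\sigma_\mu}\|$ for these by (3.2). So the total contribution of the $s_i$ lying in $\bigcup_{\mu\in M_j'}Z_\mu$ is at most
$$2k\sum_{\mu\in M_j'}\|y_n|_{\sigma_\mu}\|\longrightarrow0\qquad(n\to\infty)$$
by (7.1). Choose $n_j>n_{j-1}$ making it $<\delta'/2$. Let $G_j$ be the family of nonempty $s_i$, $s\in F_{n_j}$, lying in some $Z_\mu$ with $\mu\notin M_j'$. Then $\sum_{r\in G_j}\|y_{n_j}|_r\|>\delta'/2$. Put $G=\bigcup_jG_j$.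

Every finite subfamily of $G$ is $k$-admissible. Its tree is contained in $B$, so it has rank $\le k$. For the count, if $\hat\sigma$ meets a member of $G$ lying in $Z_\mu$, then $\mu\in\hat\sigma$, and by incomparability $\mu$ is determined by $\sigma$. The members of $G$ inside $Z_\mu$ all come from a single $G_j$: if $G_j$ has a member in $Z_\mu$, then $\mu\in M_{n_j}\subset M_l'$ for all $l>j$, so no later $G_l$ has one. Hence $\hat\sigma$ meets members of one $G_j$ only, and at most $k$ of them because $F_{n_j}$ is $k$-admissible. Lemma 7.2, applied with $J=\{n_1,n_2,\dots\}$, with the family $G_j$ assigned to the index $n_j$, and with $\gamma=\delta'/2$, gives the contradiction. $\blacksquare$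

## 8. Renorming to projections of norm one, and the proof of Theorems A and B

In $E$ the branch projections have norm at most $5$. An equivalent norm makes them contractive without spoiling the basis.

**Proposition 8.1.** On $c_{00}(\Lambda)$ put
$$|x|=\inf\Big\{\sum_i\|x_i\|+\|y\|_E:\ x=\sum_ix_i+y,\ \text{finitely many chain vectors }x_i,\ y\in c_{00}(\Lambda)\Big\}.$$
Then $\frac15\|x\|_E\le|x|\le\|x\|_E$; $|x|=\|x\|$ for chain vectors $x$; $\big|x|_\sigma\big|\le|x|$ for all $\sigma$; and $(e_{t_m})$ is monotone for $|\cdot|$. So $(E,|\cdot|)$ has a monotone basis and contains each $X_\sigma$ isometrically as a $1$-complemented subspace.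

**Proof.** The function $|\cdot|$ is a seminorm, and $|x|\le\|x\|_E$ is clear. Consider any decomposition $x=\sum x_i+y$ as in the definition. By Lemma 6.1, $\|x\|_E\le5\sum\|x_i\|+\|y\|_E$, so $\|x\|_E\le5|x|$. In particular $|\cdot|$ is a norm.

Next, $\|x_i|_\sigma\|\le\|x_i\|$ by (3.1), and $\|y|_\sigma\|\le\|y\|_0\le\|y\|_E$. So
$$\|x|_\sigma\|\le\sum\|x_i|_\sigma\|+\|y|_\sigma\|\le\sum\|x_i\|+\|y\|_E,$$
and the infimum gives $\|x|_\sigma\|\le|x|$. A chain vector $z$ satisfies $|z|\le\|z\|$ trivially. Hence $|x|=\|x\|$ for $x\in c_{00}(\Lambda_\sigma)$, and $\big|x|_\sigma\big|=\|x|_\sigma\|\le|x|$ for all $x\in c_{00}(\Lambda)$.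

Finally, with $A_m$ as in Lemma 6.2, $x|_{A_m}=\sum x_i|_{A_m}+y|_{A_m}$ is a decomposition of the same kind, so
$$\big|x|_{A_m}\big|\le\sum\|x_i|_{A_m}\|+\|y|_{A_m}\|_E\le\sum\|x_i\|+\|y\|_E$$
by (3.1) and Lemma 6.2. Taking the infimum, $\big|x|_{A_m}\big|\le|x|$. $\blacksquare$

**Proof of Theorems A and B.** Let $\mathcal C$ be a nonempty analytic set of Schur spaces with Schauder bases, and $\varepsilon>0$. Take $\Lambda$ and the chain norms from Proposition 3.1. By part (a), every $X_\sigma$ is finite-dimensional or isomorphic to a member of $\mathcal C$, hence Schur. By Theorem 7.1, $E$ is Schur, and so is the isomorphic space $(E,|\cdot|)$. By Proposition 8.1 the latter has a monotone basis and contains every $X_\sigma$ isometrically and $1$-complemented. If $X\in\mathcal C$ has a basis with constant $\lambda$, then by Proposition 3.1(b) it is at Banach–Mazur distance $\le(1+\varepsilon)\lambda$ from some $X_\sigma$. This is Theorem B, and Theorem A follows. $\blacksquare$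

## 9. Analyticity is also necessary: Theorem C

If $\mathcal C=\emptyset$, all three conditions hold trivially, so let $\mathcal C\ne\emptyset$.

**(b) implies (c).** Apply Theorem B to the analytic set given by (b).

**(c) implies (a).** A space with a basis is separable.

**(a) implies (b).** By Banach–Mazur we may take a Schur space $Z\subset K$ containing copies of all members of $\mathcal C$. Let $\mathcal D$ be the set of all $X\in\mathrm{SB}$ that have a Schauder basis and embed isomorphically into $Z$. It contains $\mathcal C$ and consists of Schur spaces, as the Schur property passes to subspaces and isomorphic copies. It is analytic: $X\in\mathcal D$ if and only if there are a Schauder basis $(z_j)$ of $X$, a sequence $(w_j)\in Z^{\mathbb N}$ and $N\in\mathbb N$ with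
$$N^{-1}\Big\|\sum a_jz_j\Big\|\le\Big\|\sum a_jw_j\Big\|\le N\Big\|\sum a_jz_j\Big\|$$
for all finitely supported rational $(a_j)$. Indeed, such inequalities extend to real coefficients, and $z_j\mapsto w_j$ extends to an isomorphic embedding of $X$; conversely, given an embedding $V$, put $w_j=Vz_j$. By Lemma 2.1(2) this exhibits $\mathcal D$ as a projection of a Borel set. $\blacksquare$

## 10. Dropping the basis hypothesis, conditionally on published theorems

A space is isomorphically universal for $\mathcal C$ if it contains an isomorphic copy of every member of $\mathcal C$. The following remark is not used above and depends on three published results, quoted without proof.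

**Remark 10.1.** A set $\mathcal C\subset\mathrm{SB}$ admits a separable Schur space isomorphically universal for $\mathcal C$ if and only if $\mathcal C$ is contained in an analytic set of Schur spaces; the universal space can be taken with a monotone basis.

For "only if", let $Z\subset K$ be universal and Schur. The set of all $X\in\mathrm{SB}$ that embed into $Z$ consists of Schur spaces, and it is analytic as in Section 9, with the dense sequence $g_j(X)$ in place of the basis $z_j$.

For "if", we may assume that $\mathcal C$ is itself an analytic set of Schur spaces. Fix $\mu>1$. The quoted results are these: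

- Bourgain and Pisier (Bol. Soc. Brasil. Mat. 14 (1983)) embed every separable $X$ isometrically into a separable $\mathcal L_\infty$-space $\mathcal L_\mu[X]$ with $\mathcal L_\mu[X]/X$ Schur.
- Dodos (Trans. Amer. Math. Soc. 361 (2009)) proved that $\{(X,Y)\in\mathrm{SB}^2:Y\text{ is isometric to }\mathcal L_\mu[X]\}$ is analytic.
- Infinite-dimensional separable $\mathcal L_\infty$-spaces have bases (Johnson–Rosenthal–Zippin, Israel J. Math. 9 (1971)).

If $X\subset Y$ and both $X$ and $Y/X$ are Schur, then $Y$ is Schur. Indeed, let $(y_n)$ be weakly null in $Y$. Its image in $Y/X$ is weakly null, hence norm null, so $\mathrm{dist}(y_n,X)\to0$ and there are $x_n\in X$ with $\|y_n-x_n\|\to0$. Then $(x_n)$ is weakly null in $X$, hence norm null, and $y_n\to0$.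

So the spaces isometric to some $\mathcal L_\mu[X]$ with $X\in\mathcal C$ form an analytic set of Schur spaces. Its infinite-dimensional members have bases, and they form an analytic set by Lemma 2.1(3). Apply Theorem B to them, or take $\ell_1$ if there are none. If $\mathcal L_\mu[X]$ is infinite-dimensional, $X$ embeds into the resulting space through it. Otherwise $X$ is finite-dimensional and embeds into every infinite-dimensional space.
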